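
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}

\title{Plurisupported currents with classes outside\\ the real N\'eron--Severi space}


\begin{abstract}
A closed positive $(1,1)$-current on a compact K\"ahler manifold is called plurisupported if it is carried, as a measure, by a pluripolar set. We show that the cohomology class of such a current need not lie in the real N\'eron--Severi space. In every dimension $n\ge 2$ there are complex tori with trivial N\'eron--Severi space, and abelian varieties of Picard number one, on which every K\"ahler class contains plurisupported currents; these currents are even weakly dense among all closed positive currents of the class. Such a current is obtained by repeating infinitely often a step that is available whenever the class is rational, and a Baire category argument in the space of pairs (complex structure, K\"ahler class) transfers the step to non-rational pairs. We also prove a necessary condition on arbitrary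 complex tori: the kernel of the class of a nonzero plurisupported current is a rational subspace.
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $X$ be a compact K\"ahler manifold of dimension $n$ with K\"ahler form $\omega$. A set $A\subset X$ is \emph{pluripolar} if every point of $X$ has a connected neighborhood $U$ with $A\cap U\subset\{g=-\infty\}$ for some plurisubharmonic (psh) function $g\not\equiv-\infty$ on $U$. A closed positive $(1,1)$-current $T$ on $X$ is \emph{plurisupported} if it is carried by a pluripolar set $A$, that is, $T=\mathbf 1_AT$. Since the coefficients of $T$ are measures dominated by the trace measure $T\wedge\omega^{n-1}$, this means that $X\setminus A$ is a null set for $T\wedge\omega^{n-1}$. The set $A$ need not be closed, and nothing is required of the closed support of $T$, which need not be pluripolar.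

Let $\mathrm{NS}(X,\mathbb R)\subset H^{1,1}(X,\mathbb R)$ be the real N\'eron--Severi space, spanned by the integral classes of type $(1,1)$. The following question is posed by McCleerey \cite{McCleerey}: \emph{if $T$ is a plurisupported current on $X$, does its class $[T]$ belong to $\mathrm{NS}(X,\mathbb R)$?}

The first examples suggest the answer yes. Pluripolar sets are Lebesgue null, so a nonzero smooth form is never plurisupported. The current of integration $[D]$ over an effective divisor is plurisupported, and its class is integral. A convergent sum $\sum_jc_j[D_j]$ with $c_j\ge0$ is again plurisupported (on a coordinate ball $U$ take $g=\sum_j\epsilon_j\log|h_j|$, where $D_j\cap U$ is the zero set of $h_j$, $|h_j|\le1$, and the $\epsilon_j>0$ decrease fast enough), and its class lies in $\mathrm{NS}(X,\mathbb R)$, because a linear subspace of a finite-dimensional space is closed. Moreover, if $h^{2,0}(X)=0$ (for instance if $n=1$), then $H^{1,1}(X,\mathbb R)=H^2(X,\mathbb R)=\mathrm{NS}(X,\mathbb R)$ and there is nothing to prove. The issue is whether currents carried by thin sets remember enough of the arithmetic of divisors.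 They do not, even on projective manifolds.

\subsection*{Results}

Let $V=\mathbb R^{2n}$, $\Lambda=\mathbb Z^{2n}$ and $M=V/\Lambda$. Let $\mathcal J=\{J\in\mathrm{End}(V):J^2=-1\}$, and write $X_J$ for the complex torus $(M,J)$ and $\mathcal K_J$ for its K\"ahler cone. We identify $H^2(M,\mathbb R)$ with the space of constant $2$-forms. For an integral symplectic form $E$ on $V$ let $\mathcal J_E=\{J\in\mathcal J:E\in\mathcal K_J\}$; for $J\in\mathcal J_E$ the torus $X_J$ is an abelian variety. A subset of a topological space is \emph{residual} if it contains a countable intersection of dense open sets. The spaces $\mathcal J$ and $\mathcal J_E$ are nonempty Baire spaces (Section~\ref{sec:conv} and Lemma~\ref{lem:orbit}), so residual subsets of them are dense, in particular nonempty.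

\begin{theorem}\label{thm:A}
Let $n\ge2$.
\begin{enumerate}
\item[(1)] For $J$ in a residual subset of $\mathcal J$: $\mathrm{NS}(X_J,\mathbb R)=0$, and every K\"ahler class of $X_J$ contains a plurisupported current.
\item[(2)] For every integral symplectic form $E$ and for $J$ in a residual subset of $\mathcal J_E$: $X_J$ is an abelian variety with $\mathrm{NS}(X_J,\mathbb R)=\mathbb RE$, and every K\"ahler class of $X_J$ contains a plurisupported current. Here $\mathcal K_J$ is open in the space $H^{1,1}(X_J,\mathbb R)$, of dimension $n^2\ge4$, so most K\"ahler classes are not in $\mathrm{NS}(X_J,\mathbb R)$.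
\end{enumerate}
In both cases, for every $\alpha\in\mathcal K_J$ the plurisupported currents of class $\alpha$ are weakly dense among all closed positive currents of class $\alpha$, and the set of classes of plurisupported currents on $X_J$ is exactly $\mathcal K_J\cup\{0\}$.
\end{theorem}

So the question has a negative answer in every dimension $n\ge2$. That no other classes occur follows from a restriction valid on every torus, which is not needed for the negative answer.

\begin{theorem}\label{thm:B}
Let $X=V/\Lambda$ be a complex torus and $T\ne0$ a plurisupported current on $X$ whose class has the constant representative $\alpha$, necessarily $\ge0$. Then $W=\ker\alpha\neq V$ is spanned by $W\cap\Lambda$. Consequently $\alpha$ is the pullback of a K\"ahler class from the quotient torus $V/(W+\Lambda)$.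
\end{theorem}

\subsection*{The idea}

Suppose that $(J,\alpha)$ is a \emph{rational pair}, that is, $\alpha\in\mathcal K_J$ is a rational form, and let $\eta\in\alpha$ be a K\"ahler form. Then $\eta$ is a weak limit of normalized divisors: $\eta+dd^cu=\frac1{pN}[Z_p]$ with $u$ small in $L^1$. Truncating $u$ at a very negative level gives a smooth function $w$ such that $\eta+dd^cw$ is a K\"ahler form and almost all of its mass lies where $w$ is very negative. The divisor has now disappeared from the picture: what remains is a smooth function $w$ on the fixed manifold $M$ satisfying a few strict inequalities, and these persist when $J$ and $\alpha$ are moved slightly, to a torus that may carry no divisors at all.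

One step, however, does not give a plurisupported current; infinitely many do, and the neighborhood of $(J,\alpha)$ on which a step survives shrinks from step to step. So we need non-rational pairs that are approximated by rational pairs so well that a step is available infinitely often, much as Liouville numbers are approximated by rational numbers. Baire's theorem supplies them.

Section~\ref{sec:conv} fixes conventions. Section~\ref{sec:model} does one step by hand on an elliptic curve, and Section~\ref{sec:rational} does it at all rational pairs. Section~\ref{sec:generic} transfers it to generic pairs, and Section~\ref{sec:iterate} iterates it. Section~\ref{sec:NS} computes generic N\'eron--Severi spaces and proves Theorem~\ref{thm:A}; only the last assertion of that theorem uses Theorem~\ref{thm:B}, which is proved independently in Section~\ref{sec:B}.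

\section{Conventions}\label{sec:conv}

Let $\lambda$ be Lebesgue measure on $M$, so $\lambda(M)=1$. A constant $2$-form is \emph{integral} (\emph{rational}) if it takes integral (rational) values on $\Lambda\times\Lambda$; integral forms correspond to $H^2(M,\mathbb Z)$. For $J\in\mathcal J$ we write $J^*\alpha=\alpha(J\cdot,J\cdot)$ and have
\[
H^{1,1}(X_J,\mathbb R)=\{\alpha:J^*\alpha=\alpha\},
\]
a space of dimension $n^2$. For a real $(1,1)$-form we write $\alpha>0$ if $\alpha(x,Jx)>0$ for $x\ne0$, and $\alpha\ge0$ if $\alpha(x,Jx)\ge0$ for all $x$; positivity of currents is meant in the weak sense $\ge0$. Averaging a K\"ahler form over all translations gives the constant representative of its class and preserves positivity, so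
\[
\mathcal K_J=\{\alpha:\ J^*\alpha=\alpha,\ \alpha(x,Jx)>0\text{ for }x\neq0\}.
\]
It is an open cone in $H^{1,1}(X_J,\mathbb R)$, and nonempty. $\mathrm{NS}(X_J,\mathbb R)$ is the span of the integral $J$-invariant forms. Put
\[
\mathcal P=\{(J,\alpha):J\in\mathcal J,\ \alpha\in\mathcal K_J\},\qquad
\mathcal S_E=\{(J,\alpha)\in\mathcal P:J\in\mathcal J_E\}.
\]
Each of $\mathcal J,\mathcal J_E,\mathcal P,\mathcal S_E$ is cut out in a finite-dimensional vector space by closed conditions ($J^2=-1$, invariance) and open ones (positivity, tested on a compact unit sphere). Hence each is locally closed, therefore locally compact and second countable, and a Baire space. Countable intersections of residual sets are residual.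

We set $d^c_Jf=-\frac1{2\pi}\,df\circ J$, so that $dd^c_J=\frac i\pi\partial\bar\partial$. For fixed smooth $f$ the form $dd^c_Jf$ is linear, hence continuous, in $J$. We omit the index $J$ when it is fixed. If $s\not\equiv0$ is a holomorphic section of a line bundle $L$ with Hermitian metric $h$ and curvature form $c_1(L,h)$ on a connected complex manifold, then the Poincar\'e--Lelong formula reads
\begin{equation}\label{eq:PL}
dd^c\log|s|_h=[\mathrm{div}\,s]-c_1(L,h).
\end{equation}
Integrals over $X_J$ use the orientation given by $J$, which is locally constant in $J$.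

For $\alpha\in H^{1,1}(X_J,\mathbb R)$ the quadratic function
\begin{equation}\label{eq:q}
q_\alpha(x)=\tfrac\pi2\,\alpha(x,Jx)\quad\text{on }V\quad\text{satisfies}\quad dd^cq_\alpha=\alpha;
\end{equation}
by diagonalizing $\alpha$ this reduces to $dd^c|z|^2=\frac2\pi\,dx\wedge dy$. A function $v:M\to[-\infty,\infty)$ is \emph{$\alpha$-psh} if, lifted to $V$, the function $v+q_\alpha$ is psh and $\not\equiv-\infty$. Then $v$ is integrable and $\alpha+dd^cv$ is a closed positive current of class $\alpha$. Conversely, if $v\in L^1(M)$ and $\alpha+dd^cv\ge0$, then $v$ agrees a.e.\ with an $\alpha$-psh function; by the $dd^c$-lemma, every closed positive current of class $\alpha$ is therefore $\alpha+dd^cv$ with $v$ $\alpha$-psh. Two $\alpha$-psh functions that agree a.e.\ agree everywhere, since a psh function is at each point the limit of its averages over small balls. The set $\{v=-\infty\}$ is pluripolar.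

\section{One step, by hand, on an elliptic curve}\label{sec:model}

The basic operation is to truncate the logarithm of a section. Fix $K>0$ and a smooth convex function $\chi:\mathbb R\to\mathbb R$ with $0\le\chi'\le1$,
\[
\chi(t)=t\ \text{ for }t\ge-K,\qquad \chi\ \text{constant for }t\le-K-2;
\]
to get one, integrate a smooth nondecreasing function that is $0$ on $(-\infty,-K-2]$ and $1$ on $[-K,\infty)$. For $t<-K$ we have $\chi(t)\ge t$ because $\chi'\le1$ and $\chi(-K)=-K$, and $\chi(t)\le-K$ because $\chi$ is nondecreasing. So $|\chi(t)|\le|t|$ and $\chi(t)\le\max(t,0)$ for all $t$.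

\begin{lemma}[Truncation]\label{lem:trunc}
Let $\eta$ be a K\"ahler form on a compact connected complex manifold, $(L,h)$ a Hermitian holomorphic line bundle, $c>0$ with $c\,c_1(L,h)=\eta$, and $s\not\equiv0$ a holomorphic section of $L$ with zero set $Z$. Put $u=c\log|s|_h$. For $0<\delta\le\frac12$ the function $w=(1-\delta)\,\chi\circ u$, with $\chi(-\infty)$ the constant value of $\chi$ near $-\infty$, is smooth and has the following properties.
\begin{enumerate}
\item[(a)] $\eta+dd^cw\ge\delta\eta$ everywhere, and $\eta+dd^cw=\delta\eta$ on $\{u\ge-K\}$.
\item[(b)] $w\le-K/2$ on $\{u<-K\}$.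
\item[(c)] $|w|\le|u|$ and $w\le\max(u,0)$ off $Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $m=\chi\circ u$. It is constant near $Z$, hence smooth, and there $\eta+dd^cm=\eta$. Off $Z$ we have $dd^cu=-\eta$ by \eqref{eq:PL}, so
\[
\eta+dd^cm=(1-\chi'(u))\,\eta+\chi''(u)\,du\wedge d^cu\ \ge0 .
\]
On $\{u\ge-K\}$ this vanishes, since there $\chi'(u)=1$ and $\chi''(u)=0$. Now (a) follows from $\eta+dd^cw=\delta\eta+(1-\delta)(\eta+dd^cm)$. On $\{u<-K\}$ we have $w\le-(1-\delta)K\le-K/2$, which is (b). Property (c) follows from the inequalities for $\chi$.
\end{proof}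

Without the factor $1-\delta$ the truncated form would vanish identically on $\{u\ge-K\}$; giving up a fraction $\delta$ of the mass keeps it K\"ahler, so that the operation can be repeated.

\medskip
\noindent\textbf{The model.} Let $X=\mathbb C/\Gamma$ be an elliptic curve and $\alpha$ its invariant area form of mass $1$. Let $s$ be a section of a line bundle of degree one with a simple zero at $0$ and no other zero, let $h$ be a metric with curvature $\alpha$, and $G=\log|s|_h$. So $\alpha+dd^cG=\delta_0$; the function $G$ is integrable, bounded above, and $G-\log|z|$ is smooth near $0$. Multiplication $[p](z)=pz$ is an unramified covering of degree $p^2$ with $[p]^*\alpha=p^2\alpha$, and it preserves the invariant probability measure. Therefore $u_p=p^{-2}\,G\circ[p]$ satisfies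
\[
\alpha+dd^cu_p=\frac1{p^2}\sum_{pz=0}\delta_z,\qquad
\int|u_p|\,\alpha=\frac1{p^2}\int|G|\,\alpha,\qquad
\sup u_p=\frac{\sup G}{p^2}.
\]
The area form is replaced by $p^2$ equal atoms at the $p$-torsion points, at the cost of a potential that is small in $L^1$ and almost negative. Now truncate $u_p$, with $\eta=\alpha$, the section $[p]^*s$ and $c=p^{-2}$. The resulting $w$ is smooth, $\int|w|\,\alpha$ and $\max(\sup w,0)$ are as small as we like, and $\alpha+dd^cw$ is a positive form equal to $\delta\alpha$ outside
\[
\{u_p<-K\}=[p]^{-1}\{G<-Kp^2\}.
\]
For large $p$ this is a union of $p^2$ small neighborhoods of the torsion points, each of diameter $O(p^{-1}e^{-Kp^2})$. All of the mass except at most $\delta$ sits in these tiny sets, and there $w\le-K/2$.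

What have we gained over the atoms? The function $w$ is smooth on $M=\mathbb R^2/\mathbb Z^2$, and its properties (positivity of $\alpha+dd^cw$, smallness of $w$ in $L^1$, an upper bound on $w$, concentration of mass where $w$ is deep) are strict inequalities. They continue to hold, with the \emph{same} $w$, for all complex structures and constant forms sufficiently near the given ones. In dimension one this is of no use, since every class is a multiple of an integral one. But the computation works in any dimension: if $N\alpha$ is integral, take $s$ to be a nonzero section of a power $L^r$ of a line bundle with $c_1(L,h)=N\alpha$, and $u_p=(p^2rN)^{-1}\log|s|_{h^r}\circ[p]$. The resulting $w$ also serves the tori sufficiently near $X_J$ and the classes sufficiently near $\alpha$, with or without divisors.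

Three tasks remain: to start from a non-constant K\"ahler form, since after one step the form is no longer constant (Section~\ref{sec:rational}); to find non-rational pairs at which infinitely many steps are possible (Section~\ref{sec:generic}); and to show that the limit is plurisupported (Section~\ref{sec:iterate}).

\section{The step at rational pairs}\label{sec:rational}

\begin{definition}\label{def:step}
Let $(J,\alpha)\in\mathcal P$, $v\in C^\infty(M)$ with $\alpha+dd^c_Jv>0$, $k\in\mathbb N$ and $\varepsilon\in(0,1)$. A function $w\in C^\infty(M)$ is a \emph{$(k,\varepsilon)$-step} for $(J,\alpha,v)$ if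
\begin{enumerate}
\item[(i)] $\alpha+dd_J^c(v+w)>0$;
\item[(ii)] $\int|w|\,d\lambda<\varepsilon$;
\item[(iii)] $w<\varepsilon$;
\item[(iv)] $\displaystyle\int_{\{w\ge -k\}}(\alpha+dd^c_J(v+w))\wedge\alpha^{n-1}<\varepsilon$.
\end{enumerate}
\end{definition}

Condition (i) makes iteration possible, and (ii) gives convergence and keeps later steps from moving mass around. Condition (iii) prevents later steps from filling up the poles created earlier, and (iv) says that almost all of the mass is where $w<-k$.

\begin{lemma}\label{lem:step}
If $(J,\alpha)$ is a rational pair, then for all $v,k,\varepsilon$ as in Definition~\ref{def:step} there is a $(k,\varepsilon)$-step for $(J,\alpha,v)$.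
\end{lemma}

For non-constant $\eta=\alpha+dd^cv$ the covering trick is not available. We use instead that a random section of a high power of a line bundle has a logarithm close to the expected one.

\begin{proof}
Let $N\ge1$ be an integer with $N\alpha$ integral and $\eta=\alpha+dd^cv>0$. By the Lefschetz $(1,1)$ theorem and the $\partial\bar\partial$-lemma there is a Hermitian holomorphic line bundle $(L,h)$ on $X_J$ with $c_1(L,h)=N\eta$. This is the only place where rationality is used. Let $dV=\eta^n$, let $(S_j)_{j\le d_p}$ be an orthonormal basis of $H^0(X_J,L^p)$ for the $L^2$ product given by $h^p$ and $dV$, and put $B_p=\sum_j|S_j|^2_{h^p}$. The Tian--Catlin--Zelditch theorem says that $B_p=p^n(b_0+O(1/p))$ uniformly on $M$; here $b_0>0$ is constant because $dV$ is a constant multiple of $c_1(L,h)^n$. Hence $\frac1p\log B_p\to0$ uniformly, and $d_p=\int B_p\,dV$ tends to infinity and is $O(p^n)$. Take $p$ so large that $B_p>0$ and $d_p\ge2$.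

\emph{A good section.} Let $a$ be uniformly distributed on the unit sphere of $\mathbb C^{d_p}$ and $s=\sum a_jS_j$. At a point $x$ we have $|s(x)|^2_{h^p}=B_p(x)\,|\langle a,e_x\rangle|^2$ with a unit vector $e_x$, and $|\langle a,e_x\rangle|\le1$ has the same distribution as $|a_1|$. Since $\mathbb P(|a_1|^2<t)=1-(1-t)^{d_p-1}$ for $0\le t\le1$,
\[
\mathbb E\bigl[-\log|a_1|^2\bigr]=\int_0^\infty\bigl(1-(1-e^{-y})^{d_p-1}\bigr)\,dy
=\int_0^1\frac{1-x^{d_p-1}}{1-x}\,dx=\sum_{j=1}^{d_p-1}\frac1j\le1+\log d_p,
\]
where $x=1-e^{-y}$. By Fubini, the expectation of $\int(\log B_p-\log|s|^2_{h^p})\,dV$ is at most $(1+\log d_p)\int dV$, so some $s=s_p$ satisfies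
\[
0\le\int\bigl(\log B_p-\log|s_p|_{h^p}^2\bigr)\,dV\le(1+\log d_p)\int dV .
\]
Put $u=\frac1{pN}\log|s_p|_{h^p}$. Then $u\le\frac1{2pN}\log B_p$ and
\[
\int|u|\,dV\le\frac1{2pN}\Bigl(\int|\log B_p|\,dV+(1+\log d_p)\int dV\Bigr)\longrightarrow0 .
\]
Since $\lambda\le C\,dV$ for some constant $C$, we may fix $p$ with $\int|u|\,d\lambda<\varepsilon$ and $u\le\varepsilon/2$.

\emph{Truncation.} Choose $\delta\in(0,\frac12]$ with $\delta\int\alpha^n<\varepsilon$, and $K=2k+1$. Apply Lemma~\ref{lem:trunc} to $\eta$, $(L^p,h^p)$, $c=\frac1{pN}$ and $s_p$. By (a), $\eta+dd^cw\ge\delta\eta>0$, which is (i). By (c), $|w|\le|u|$ a.e.\ and, by continuity, $w\le\varepsilon/2$ everywhere; this gives (ii) and (iii). By (b), $w\le-k-\frac12<-k$ on $\{u<-K\}$; so on $\{w\ge-k\}$ we have $u\ge-K$ and $\eta+dd^cw=\delta\eta$. Hence the integral in (iv) is at most $\delta\int\eta\wedge\alpha^{n-1}=\delta\int\alpha^n<\varepsilon$.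
\end{proof}

\section{From rational pairs to generic pairs}\label{sec:generic}

\begin{definition}
A pair $(J,\alpha)\in\mathcal P$ has \emph{property (D)} if for all $v\in C^\infty(M)$ with $\alpha+dd^c_Jv>0$, all $k\in\mathbb N$ and all $\varepsilon\in(0,1)$ there is a $(k,\varepsilon)$-step for $(J,\alpha,v)$.
\end{definition}

Rational pairs have (D), by Lemma~\ref{lem:step}. We show that they are dense, that (D) is therefore generic in $\mathcal P$ and in $\mathcal S_E$, and that it is generic on the K\"ahler cone of a generic torus.

\subsection*{Rational pairs are dense}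

For a fixed generic $J$ there are no rational pairs, or only those with $\alpha$ on a line, as Section~\ref{sec:NS} will show. So $J$ has to be moved, and for part (2) of Theorem~\ref{thm:A} it has to be moved inside $\mathcal J_E$. The convenient complex structures are those given by rational matrices, since then $H^{1,1}$ is defined over $\mathbb Q$.

\begin{lemma}\label{lem:orbit}
$\mathcal J_E$ is nonempty and is an orbit of the group $Sp(E)$ acting on $\mathcal J$ by conjugation. The elements of $\mathcal J$, respectively of $\mathcal J_E$, that are rational matrices are dense in $\mathcal J$, respectively in $\mathcal J_E$.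
\end{lemma}

\begin{proof}
By symplectic Gram--Schmidt over $\mathbb Q$ there is a symplectic basis $(e_i,f_i)$ for $E$ in $\Lambda\otimes\mathbb Q$, that is, $E(e_i,f_j)=\delta_{ij}$ and $E(e_i,e_j)=E(f_i,f_j)=0$. The map $J_0$ with $J_0e_i=f_i$, $J_0f_i=-e_i$ preserves $E$, and the basis $(e_i,f_i)$ is orthonormal for $E(\cdot,J_0\cdot)$, so $J_0\in\mathcal J_E$; and $J_0$ is rational. For any $J\in\mathcal J_E$ let $e_1',\dots,e_n'$ be a unitary basis for the Hermitian structure on $(V,J)$ with real part $E(\cdot,J\cdot)$. Then $E(e_i',Je_j')=\delta_{ij}$. Moreover $e_i'$ and $Je_j'$ are orthogonal for the real part, so $E(e'_i,e'_j)=-E(e_i',J(Je_j'))=0$ for all $i,j$ and, by $J$-invariance, $E(Je'_i,Je'_j)=0$. Thus $(e_i',Je_i')$ is a symplectic basis. The map $g$ with $ge_i=e_i'$, $gf_i=Je_i'$ is in $Sp(E)$ and $J=gJ_0g^{-1}$. Conversely, $gJ_0g^{-1}\in\mathcal J_E$ for every $g\in Sp(E)$.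

Similarly $\mathcal J=\{gJ_0g^{-1}:g\in GL(V)\}$. Rational matrices are dense in $GL(V)$, which gives the density in $\mathcal J$. Recall that $Sp(E)$ is generated by the transvections $x\mapsto x+c\,E(x,y)\,y$ with $c\in\mathbb R$, $y\in V$. Each is a limit of transvections with $c\in\mathbb Q$ and $y\in\Lambda\otimes\mathbb Q$, so rational matrices are dense in $Sp(E)$, and the density in $\mathcal J_E$ follows.
\end{proof}

\begin{lemma}\label{lem:dense}
The projections $\mathcal P\to\mathcal J$ and $\mathcal S_E\to\mathcal J_E$ are open, and rational pairs are dense in $\mathcal P$ and in $\mathcal S_E$.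
\end{lemma}

\begin{proof}
Let $(J_0,\alpha_0)\in\mathcal P$, with $J_0\in\mathcal J_E$ in the second case. For $J$ near $J_0$ the form $\alpha_J=\frac12(\alpha_0+J^*\alpha_0)$ is $J$-invariant and near $\alpha_0$, hence in $\mathcal K_J$. So the image of a neighborhood of $(J_0,\alpha_0)$ contains a neighborhood of $J_0$, which is the openness. For the density take $J$ near $J_0$ rational, and in $\mathcal J_E$ in the second case; this is possible by Lemma~\ref{lem:orbit}. The equation $J^*\alpha=\alpha$ is then linear in $\alpha$ with rational coefficients, so rational forms are dense in $H^{1,1}(X_J,\mathbb R)$. As $\mathcal K_J$ is open there, we find a rational $\alpha\in\mathcal K_J$ near $\alpha_J$, and $(J,\alpha)$ is close to $(J_0,\alpha_0)$.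
\end{proof}

\subsection*{Property (D) is generic}

\begin{proposition}\label{prop:generic}
Let $\mathcal S=\mathcal P$ or $\mathcal S=\mathcal S_E$. Property (D) holds on a residual subset of $\mathcal S$.
\end{proposition}

\begin{proof}
Let $\{v_i\}\subset C^\infty(M)$ be countable and dense for the $C^2$-norm. The set $G_i=\{(J,\alpha)\in\mathcal S:\alpha+dd^c_Jv_i>0\}$ is open. For $k\ge1$ let $H_{i,k}$ be the set of $(J,\alpha)\in G_i$ for which there is a $(k,\frac1{k+1})$-step for $(J,\alpha,v_i)$.

\emph{$H_{i,k}$ is open.} It is the union over $w\in C^\infty(M)$ of the sets of pairs for which this particular $w$ is a step, and we show that each of these is open. Fix $w$. Conditions (ii) and (iii) do not involve $(J,\alpha)$. The forms in (i) and (iv) depend continuously on $(J,\alpha)$, uniformly on the compact manifold $M$; the set $\{w\ge-k\}$ is fixed and the orientation is locally constant. So (i) and (iv) are open conditions on $(J,\alpha)$.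

\emph{$H_{i,k}$ is dense in $G_i$,} since by Lemma~\ref{lem:step} it contains all rational pairs of $G_i$, and these are dense in the open set $G_i$ by Lemma~\ref{lem:dense}.

Thus $H_{i,k}\cup(\mathcal S\setminus\overline{G_i})$ is open and dense. Let $(J,\alpha)$ lie in all these sets, and let $v,k,\varepsilon$ be given with $\alpha+dd^c_Jv>0$. Choose $l\ge k+1$ with $\frac1{l+1}<\frac\varepsilon2$, and $v_i$ so $C^2$-close to $v$ that $\alpha+dd^c_Jv_i>0$ and $\sup|v-v_i|<\frac\varepsilon2$. Then $(J,\alpha)\in G_i$, hence $(J,\alpha)\in H_{i,l}$. Let $w$ be an $(l,\frac1{l+1})$-step for $(J,\alpha,v_i)$, and put $\tilde w=w+v_i-v$. Since $v+\tilde w=v_i+w$, condition (i) holds for $\tilde w$. Also $\int|\tilde w|\,d\lambda<\frac\varepsilon2+\frac\varepsilon2$ and $\tilde w<\frac\varepsilon2+\frac\varepsilon2$. Finally $\{\tilde w\ge-k\}\subset\{w\ge-k-1\}\subset\{w\ge-l\}$, and the integrand in (iv) is a positive volume form, the same for $\tilde w$ and $v$ as for $w$ and $v_i$; so the integral over $\{\tilde w\ge-k\}$ is $<\frac1{l+1}<\varepsilon$. Thus $\tilde w$ is a $(k,\varepsilon)$-step for $(J,\alpha,v)$.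
\end{proof}

\subsection*{Passing to a fixed complex structure}

Proposition~\ref{prop:generic} concerns pairs, and we want many classes on one torus. The following version of the Kuratowski--Ulam argument passes to fibers.

\begin{lemma}\label{lem:KU}
Let $f:\mathcal S\to\mathcal B$ be a continuous open map of topological spaces, $\mathcal S$ second countable, and $R\subset\mathcal S$ residual. Then for $y$ in a residual subset of $\mathcal B$, the set $R\cap f^{-1}(y)$ is residual in $f^{-1}(y)$.
\end{lemma}

\begin{proof}
As countable intersections of residual sets are residual, we may assume that $R=O$ is open and dense. Let $\{B_i\}$ be a countable base of $\mathcal S$. The set $f(B_i\cap O)$ is open. It is dense in $f(B_i)$: if $\emptyset\ne U\subset f(B_i)$ is open, then $B_i\cap f^{-1}(U)$ is nonempty and open, so it meets $O$. Hence $D_i=f(B_i\cap O)\cup(\mathcal B\setminus\overline{f(B_i)})$ is open and dense. Let $y\in\bigcap_iD_i$. If $B_i\cap f^{-1}(y)\ne\emptyset$, then $y\in f(B_i)$, so $y\in f(B_i\cap O)$, that is, $B_i\cap O\cap f^{-1}(y)\ne\emptyset$. So $O\cap f^{-1}(y)$ is open and dense in $f^{-1}(y)$.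
\end{proof}

For $J\in\mathcal J$ let
\[
R_J=\{\alpha\in\mathcal K_J:(J,\alpha)\text{ has property (D)}\}.
\]
The fiber of $\mathcal P\to\mathcal J$ or of $\mathcal S_E\to\mathcal J_E$ over $J$ is $\mathcal K_J$. Combining Lemma~\ref{lem:dense}, Proposition~\ref{prop:generic} and Lemma~\ref{lem:KU} we obtain:
\begin{equation}\label{eq:star}
\text{for }J\text{ in a residual subset of }\mathcal J\ (\text{resp.\ }\mathcal J_E),\ R_J\text{ is residual in }\mathcal K_J .
\end{equation}

\section{Infinite iteration}\label{sec:iterate}

Starting from a K\"ahler form $\eta_0$ we take steps $w_1,w_2,\dots$ and obtain K\"ahler forms $\eta_j$. After step $j$ almost all of the mass of $\eta_j$ lies in the set $U_j$ where $w_j<-j$. Two things could go wrong later: the mass could leave $U_j$, or the potential could rise again on $U_j$. The second is excluded by the upper bounds (iii). For the first, we test the mass outside $U_j$ with a smooth cutoff function $\psi_j$; integrating by parts, a later step $w_l$ changes the result only by $\int w_l\,dd^c\psi_j\wedge\alpha^{n-1}$, which is controlled by $\|w_l\|_{L^1}$. So each step must be small relative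 to the cutoffs chosen before it, and (D) allows this.

\begin{proposition}\label{prop:iterate}
Let $(J,\alpha)$ have property (D) and let $\eta_0=\alpha+dd^cv_0>0$ be a K\"ahler form. Every weak neighborhood of $\eta_0$ contains a plurisupported current $T=\alpha+dd^cv$, carried by $\{v=-\infty\}$, where $v$ is $\alpha$-psh.
\end{proposition}

\begin{proof}
Let $\kappa\in(0,1]$. We construct inductively, for $j\ge1$, functions $w_j$, $v_j=v_{j-1}+w_j$, forms $\eta_j=\alpha+dd^cv_j>0$ and cutoffs $\psi_j\in C^\infty(M)$. Given $\psi_1,\dots,\psi_{j-1}$, let $C_i\ge1$ for $i<j$ be such that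
\[
\Bigl|\int f\,dd^c\psi_i\wedge\alpha^{n-1}\Bigr|\le C_i\,\|f\|_{L^1(\lambda)}\qquad\text{for all }f\in L^1(\lambda),
\]
and let $w_j$ be a $(j,\varepsilon_j)$-step for $(J,\alpha,v_{j-1})$, where
\[
\varepsilon_j=\frac{2^{-j-1}\kappa}{\max(1,C_1,\dots,C_{j-1})}.
\]
Let $U_j=\{w_j<-j\}$, an open set. By (iv), the measure $\eta_j\wedge\alpha^{n-1}$ gives $M\setminus U_j$ mass less than $\varepsilon_j$, so there is a compact $Q_j\subset U_j$ with $\int_{M\setminus Q_j}\eta_j\wedge\alpha^{n-1}<\varepsilon_j$. Choose a smooth $\psi_j$ with $0\le\psi_j\le1$, $\psi_j=1$ on $Q_j$ and $\mathrm{supp}\,\psi_j\subset U_j$. Then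
\begin{equation}\label{eq:cut}
\int(1-\psi_j)\,\eta_j\wedge\alpha^{n-1}<\varepsilon_j .
\end{equation}

\emph{The limit.} Since $\sum_j\|w_j\|_{L^1}\le\sum_j\varepsilon_j\le\kappa/2$, the $v_j$ converge in $L^1$ to a function $v$, and $\eta_j\to T:=\alpha+dd^cv$ weakly. So $T$ is closed, positive and of class $\alpha$, and after a change on a null set $v$ is $\alpha$-psh. For a smooth form $\theta$,
\[
\Bigl|\int(T-\eta_0)\wedge\theta\Bigr|=\Bigl|\int(v-v_0)\,dd^c\theta\Bigr|\le C_\theta\,\kappa,
\]
so $T$ lies in the prescribed neighborhood if $\kappa$ is small.

\emph{The mass stays in $U_i$.} For $l>i$, Stokes' formula, \eqref{eq:cut} and the choice of $\varepsilon_j$ give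
\[
\int(1-\psi_i)\,\eta_l\wedge\alpha^{n-1}=\int(1-\psi_i)\,\eta_i\wedge\alpha^{n-1}-\sum_{i<j\le l}\int w_j\,dd^c\psi_i\wedge\alpha^{n-1}
\le\varepsilon_i+\sum_{j>i}C_i\varepsilon_j\le2^{-i}.
\]
Let $l\to\infty$; as $1-\psi_i$ is smooth, the bound passes to $T$, and as $\psi_i=0$ off $U_i$, we get $(T\wedge\alpha^{n-1})(M\setminus U_i)\le2^{-i}$. By Borel--Cantelli, $T\wedge\alpha^{n-1}$-almost every point lies in $U_i$ for all large $i$.

\emph{The potential stays deep on $U_i$.} By (iii), on $U_i$ we have $v_i\le\max v_0+\sum_{j<i}\varepsilon_j-i$, and for $l>i$ we have $v_l\le v_i+\sum_{j>i}\varepsilon_j$. A subsequence of $(v_l)$ converges to $v$ a.e., so $v\le\max v_0+1-i$ a.e.\ on $U_i$. This holds everywhere on the open set $U_i$, because $v+q_\alpha$ is at each point the limit of its averages over small balls and $q_\alpha$ is continuous. Hence $v=-\infty$ at every point that lies in infinitely many $U_i$. So $T\wedge\alpha^{n-1}$-almost every point is in the pluripolar set $\{v=-\infty\}$. Since $\alpha$ is a K\"ahler form, this says that $T$ is carried by $\{v=-\infty\}$.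
\end{proof}

On a generic torus, (D) is known only for generic classes. But every K\"ahler class is a sum of two generic ones, and this gives the result for every class.

\begin{proposition}\label{prop:all}
If $R_J$ is residual in $\mathcal K_J$, then for every $\alpha\in\mathcal K_J$ the plurisupported currents of class $\alpha$ are weakly dense in the closed positive currents of class $\alpha$; in particular they exist.
\end{proposition}

\begin{proof}
K\"ahler forms of class $\alpha$ are weakly dense among these currents: averaging a closed positive current $T_0$ of class $\alpha$ over translations against a smooth kernel $\rho_\delta$ gives smooth semipositive forms $T_0*\rho_\delta$ of the same class with $T_0*\rho_\delta\to T_0$ as $\delta\to0$, and $(1-\delta)\,T_0*\rho_\delta+\delta\alpha$ is K\"ahler. So it suffices to approximate a K\"ahler form $\eta=\alpha+dd^cv$.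

Choose an open neighborhood $\Omega\subset\mathcal K_J$ of $\frac\alpha2$ in $H^{1,1}(X_J,\mathbb R)$, symmetric under $\beta\mapsto\alpha-\beta$ and so small that for $\beta\in\Omega$ the forms $\beta+\frac12dd^cv$ and $(\alpha-\beta)+\frac12dd^cv$ are K\"ahler; their sum is $\eta$. The sets $\Omega\cap R_J$ and its image $\Omega\cap(\alpha-R_J)$ are residual in $\Omega$, so by Baire they have a common element $\beta$. Proposition~\ref{prop:iterate} gives plurisupported currents $T_1$ of class $\beta$ and $T_2$ of class $\alpha-\beta$, weakly close to these two forms, with potentials $v_1,v_2$. Then $T_1+T_2$ has class $\alpha$, is weakly close to $\eta$, and is carried by the pluripolar set $\{v_1+v_2=-\infty\}$.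
\end{proof}

\section{Generic N\'eron--Severi spaces and the proof of Theorem~\ref{thm:A}}\label{sec:NS}

To show that a polynomial condition on $J$ fails on an open dense set, it suffices to see that it fails somewhere on each connected piece:

\begin{lemma}\label{lem:analytic}
Let $\mathcal C$ be a connected component of $\mathcal J$, or $\mathcal C=\mathcal J_E$. If a polynomial function on $\mathrm{End}(V)$ vanishes on a nonempty open subset of $\mathcal C$, it vanishes on $\mathcal C$.
\end{lemma}

\begin{proof}
In both cases $\mathcal C=\{gJ_1g^{-1}:g\in G\}$ for a connected Lie group $G\subset GL(V)$ and some $J_1$. For $\mathcal J_E$ this is Lemma~\ref{lem:orbit} with $G=Sp(E)$, which is connected because it is generated by transvections, each of which lies in the one-parameter group obtained by varying $c$. For $\mathcal J$ take $G=GL^+(V)$: a complex structure $J$ has bases of the form $(x_1,Jx_1,\dots,x_n,Jx_n)$, and these define its orientation; so $GL^+(V)$ acts transitively on the complex structures with a given orientation. As the orientation is locally constant in $J$, the connected components of $\mathcal J$ are the two $GL^+(V)$-orbits.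 For a polynomial $P$ the function $g\mapsto P(gJ_1g^{-1})$ is real-analytic on the connected manifold $G$. If $P$ vanishes on a nonempty open subset of $\mathcal C$, this function vanishes on a nonempty open subset of $G$, hence identically.
\end{proof}

We test conditions on the following structures. For a basis $(e_i,f_i)$ of $V$ and $t\in\mathbb R_{>0}^n$ let
\[
J_te_i=t_if_i,\qquad J_tf_i=-t_i^{-1}e_i .
\]
Then $J_t\in\mathcal J$, with the orientation of $(e_1,f_1,\dots,e_n,f_n)$, and $J_tJ_s$ is diagonal:
\begin{equation}\label{eq:diag}
J_tJ_s:\quad e_i\mapsto-r_ie_i,\quad f_i\mapsto-r_i^{-1}f_i,\qquad r_i=s_i/t_i,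
\end{equation}
where the $r_i>0$ are arbitrary. If $(e_i,f_i)$ is a symplectic basis for $E$, then $J_t$ preserves $E$, and $E(\cdot,J_t\cdot)$ is diagonal in this basis with entries $E(e_i,J_te_i)=t_i$, $E(f_i,J_tf_i)=t_i^{-1}$, so $J_t\in\mathcal J_E$. Recall that complex subtori of $X_J$ correspond to the rational $J$-invariant subspaces of $V$.

\begin{lemma}\label{lem:NS}
Let $n\ge2$.
\begin{enumerate}
\item[(a)] For $J$ in a residual subset of $\mathcal J$: $\mathrm{NS}(X_J,\mathbb R)=0$ and $X_J$ has no proper nonzero complex subtorus.
\item[(b)] For $J$ in a residual subset of $\mathcal J_E$: $\mathrm{NS}(X_J,\mathbb R)=\mathbb RE$ and $X_J$ has no proper nonzero complex subtorus.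
\end{enumerate}
\end{lemma}

\begin{proof}
There are countably many integral forms $a$ and rational subspaces $V'$, and for each the condition $J^*a=a$, respectively $JV'\subset V'$, is polynomial in $J$. We show that none of the following conditions holds on a whole component $\mathcal C$ of $\mathcal J$, respectively on $\mathcal C=\mathcal J_E$; then by Lemma~\ref{lem:analytic} each fails on an open dense set.

(a) Let $a\ne0$ be integral and suppose $J^*a=a$ for all $J\in\mathcal C$. Given independent $x,y\in V$, choose a basis with $e_1=x$, $e_2=y$; this is possible because $n\ge2$. Changing the sign of $f_1$ if necessary, all $J_t$ are in $\mathcal C$. Then $a$ is invariant under $J_tJ_s$, and by \eqref{eq:diag} $a(x,y)=r_1r_2\,a(x,y)$. Taking $r_1r_2\ne1$ gives $a(x,y)=0$, so $a=0$, a contradiction. (If $n=1$ every $2$-form is $J$-invariant.)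

Let $0\ne V'\subsetneq V$ be rational and suppose that $JV'\subset V'$ for all $J\in\mathcal C$. Choose a basis with $e_1\in V'$ and $f_1\notin V'$ and adjust the orientation by the sign of $f_2$. Then $J_t\in\mathcal C$, but $J_te_1=t_1f_1\notin V'$, a contradiction.

(b) The form $E$ is integral and $J$-invariant for all $J\in\mathcal J_E$. Let $a=E(A\cdot,\cdot)$ be integral and not in $\mathbb RE$. For $J\in\mathcal J_E$ we have $a(Jx,Jy)=E(AJx,Jy)$ and $a(x,y)=E(JAx,Jy)$, so $J^*a=a$ if and only if $AJ=JA$. Suppose that this holds for all $J\in\mathcal J_E$. Then for every symplectic basis $A$ commutes with all $J_tJ_s$. For $r_i=i+1$ the $2n$ diagonal entries in \eqref{eq:diag} are distinct, so $e_1$ is an eigenvector of $A$. Every nonzero vector is the first vector of some symplectic basis, so every nonzero vector is an eigenvector and $A$ is scalar, a contradiction.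

Hence $\mathrm{NS}(X_J,\mathbb R)=\mathbb RE$ for residual $J\in\mathcal J_E$. For such $J$ suppose that $0\ne V'\subsetneq V$ is rational and $J$-invariant. As $E(x,Jx)>0$ for $x\ne0$, $E|_{V'}$ is nondegenerate, so $V=V'\oplus V''$ with $V''$ the $E$-orthogonal complement of $V'$, which is rational and $J$-invariant. Let $\mathrm{pr}$ be the projection to $V'$ along $V''$. The form $E(\mathrm{pr}\,\cdot,\mathrm{pr}\,\cdot)$ is rational and $J$-invariant, so it belongs to $\mathrm{NS}(X_J,\mathbb R)$. But it is nonzero and degenerate, hence not a multiple of $E$, a contradiction.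
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Intersect the residual subsets of \eqref{eq:star} and Lemma~\ref{lem:NS}; the result is residual, hence nonempty by Baire's theorem. For $J$ in it, Proposition~\ref{prop:all} gives plurisupported currents, weakly dense, in every K\"ahler class, and Lemma~\ref{lem:NS} gives $\mathrm{NS}(X_J,\mathbb R)$. Since $0\notin\mathcal K_J$, in case (1) none of the K\"ahler classes is in $\mathrm{NS}(X_J,\mathbb R)=0$; in case (2) only those on the line $\mathbb RE$ are. In particular, the answer to the question is negative.

It remains to determine all classes of plurisupported currents. The class $0$ is that of $T=0$, and the classes in $\mathcal K_J$ occur. Conversely, let $T\ne0$ be plurisupported of class $\alpha$. By Theorem~\ref{thm:B}, $\alpha\ge0$ and $\ker\alpha\ne V$ is a rational complex subspace. It is $0$ because $X_J$ has no proper nonzero complex subtorus, so $\alpha\in\mathcal K_J$.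
\end{proof}

\begin{remark}
The tori of Theorem~\ref{thm:A} give further examples. Let $T$ be a plurisupported current on such an $X$, carried by $A$, with $\alpha=[T]\notin\mathrm{NS}(X,\mathbb R)$, let $Y$ be a compact K\"ahler manifold of dimension $m$, and $\mathrm{pr}:X\times Y\to X$ the projection. For K\"ahler forms $\omega_X,\omega_Y$ and $\omega=\omega_X+\omega_Y$ the trace measure $\mathrm{pr}^*T\wedge\omega^{n+m-1}$ is, for reasons of degree, a multiple of the product of $T\wedge\omega_X^{n-1}$ and $\omega_Y^m$. So $\mathrm{pr}^*T$ is carried by the pluripolar set $A\times Y$ and is plurisupported. Its class is not in $\mathrm{NS}(X\times Y,\mathbb R)$, since its restriction to $X\times\{y\}$ is $\alpha\notin\mathrm{NS}(X,\mathbb R)$.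
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Let $X=V/\Lambda$ with complex structure $J$, and let $T\ne0$ be plurisupported of class $\alpha$. The potential of $T$ is constant along $W=\ker\alpha$, hence along the closure of the image of $W$ in $X$. We show that on almost every translate of the complex subspace generated by this closure the potential is locally bounded. But a current puts no mass on pluripolar sets in directions in which its potential is bounded. So $T$, and with it $\alpha$, has no mass in these directions either, and the closure adds nothing to $W$. The fact about bounded potentials is the following.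

\begin{lemma}\label{lem:bounded}
Let $D'\subset\mathbb C^d$ be open and connected, $f$ a locally bounded psh function and $g\not\equiv-\infty$ a psh function on $D'$, and $\omega'$ a constant K\"ahler form. The measure $\mu=dd^cf\wedge\omega'^{\,d-1}$ puts no mass on $\{g=-\infty\}$.
\end{lemma}

\begin{proof}
Let $\varphi\ge0$ be a test function on $D'$. Subtracting a constant, we may assume that $g\le-1$ near $\mathrm{supp}\,\varphi$, and adding a constant to $f$, that $0\le f\le C$ on $\mathrm{supp}\,\varphi$. Let $g_j\downarrow g$ be regularizations by convolution, smooth and $\le0$ near $\mathrm{supp}\,\varphi$. Then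
\[
\int\varphi\,(-g_j)\,d\mu=-\int f\,dd^c(\varphi g_j)\wedge\omega'^{\,d-1},
\]
and $dd^c(\varphi g_j)=\varphi\,dd^cg_j+d\varphi\wedge d^cg_j+dg_j\wedge d^c\varphi+g_j\,dd^c\varphi$. The first term contributes $-\int f\varphi\,dd^cg_j\wedge\omega'^{\,d-1}\le0$. The others contribute at most $C'\bigl(\|g_j\|_{L^1(\mathrm{supp}\,\varphi)}+\|\nabla g_j\|_{L^1(\mathrm{supp}\,\varphi)}\bigr)$, which is bounded in $j$ because psh functions are in $W^{1,1}_{\mathrm{loc}}$. By monotone convergence $\int\varphi\,|g|\,d\mu<\infty$, so $\mu$ puts no mass on $\{g=-\infty\}\cap\{\varphi>0\}$. Since $\varphi$ is arbitrary, the claim follows.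
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Averaging $T$ over all translations gives a positive invariant current of the same class, that is, the constant form $\alpha$; so $\alpha\ge0$. If $\alpha=0$, then $\int T\wedge\omega^{n-1}=\int\alpha\wedge\omega^{n-1}=0$ for a constant K\"ahler form $\omega$, so $T=0$; hence $\alpha\ne0$. By the Cauchy--Schwarz inequality for $\alpha(\cdot,J\cdot)\geq 0$ we have $W=\{x:\alpha(x,Jx)=0\}$, a complex subspace different from $V$. Write $T=\alpha+dd^cu$ with $u$ $\alpha$-psh, and lift $u$ to $V$.

\emph{Step 1: invariance.} For $w\in W$ we have $q_\alpha(x+w)=q_\alpha(x)$, see \eqref{eq:q}. So on $x+W$ the function $u$ differs by a constant from the restriction of the psh function $u+q_\alpha$; it is psh or $\equiv-\infty$. It is bounded above, because $u$ is upper semicontinuous on the compact space $X$. By Liouville's theorem it is constant on $x+W$. So $u$ is $W$-invariant. The set of translations of $X$ leaving the $L^1$ function $u$ invariant a.e.\ is closed, and translates of $u$ are $\alpha$-psh, so those that agree a.e.\ agree everywhere. Therefore $u$ is invariant under the closure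 $S$ of the image of $W$ in $X$. $S$ is a closed connected subgroup, hence a real subtorus; its tangent space $V_S\supset W$ is spanned by $V_S\cap\Lambda$. Let
\[
W_1=V_S+JV_S,\qquad d=\dim_{\mathbb C}W_1 .
\]
If $d=0$, then $W=0$ and the first assertion holds. So assume $d\ge1$ in Steps 2 and 3.

\emph{Step 2: boundedness along $W_1$.} Fix a Euclidean norm on $V$ and $C>0$ with $C|a|^2\ge\pi\,\alpha(a,Ja)$ for all $a\in V$. Let $a\in V_S$ and $y\in V$. By Step 1, $F(s,t)=u(y+sa+tJa)$ depends only on $t$. The function $F(s,t)+q_\alpha(y+sa+tJa)$ is subharmonic in $\zeta=s+it$ or $\equiv-\infty$. The function $q_\alpha(y+sa+tJa)$ has Laplacian $2\pi\,\alpha(a,Ja)\le2C|a|^2$ in $(s,t)$, so $C|a|^2t^2-q_\alpha(y+sa+tJa)$ is subharmonic. Adding, we see that $F+C|a|^2t^2$ is subharmonic or $\equiv-\infty$. A subharmonic function of $t$ alone is finite and convex in $t$. So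
\begin{equation}\label{eq:convex}
t\mapsto u(y+tJa)+C|a|^2t^2\quad\text{is finite and convex, or }\equiv-\infty .
\end{equation}
Every point of $y+W_1$ has the form $y+a+Jb$ with $a,b\in V_S$, and $u(y+a+Jb)=u(y+Jb)$. If $u(y)$ is finite, then by \eqref{eq:convex} $u(y+Jb)$ is finite for all $b\in V_S$. So on each translate $x+W_1$ either $u\equiv-\infty$ or $u$ is finite everywhere. In the second case $F_x(b)=u(x+Jb)+C|b|^2$ is convex along every line $b_0+tb_1$ in $V_S$: apply \eqref{eq:convex} with $y=x+Jb_0$, $a=b_1$, noting that $|b_0+tb_1|^2-t^2|b_1|^2$ is affine in $t$. A finite convex function on $V_S$ is continuous. Choosing $a$ and $b$ as linear functions of $a+Jb\in W_1$, we conclude that $u$ is continuous, in particular locally bounded, on $x+W_1$.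

\emph{Step 3: slicing.} Choose complex linear coordinates $z=(z',z'')$ on $V$ with $W_1=\{z''=0\}$. Let $\tau=\prod_ji\,dz''_j\wedge d\bar z''_j$ (with $\tau=1$ if $d=n$), let $\omega$ be a constant K\"ahler form, and $\omega'=\omega|_{W_1}$, regarded as a form in $z'$. Put
\[
\sigma=T\wedge\tau\wedge\omega^{d-1},
\]
a positive measure dominated by a multiple of the trace measure $T\wedge\omega^{n-1}$. We show that $\sigma=0$. Let $A$ be the pluripolar set carrying $T$. It is covered by countably many polydiscs $D=D'\times D''$ such that $A\cap D\subset\{g=-\infty\}$ with $g\not\equiv-\infty$ psh on a connected neighborhood of $\overline D$. On $D$ let $f=u+q_\alpha$, so $T=dd^cf$. Since $\tau$ has top degree in $z''$, only derivatives and differentials in $z'$ contribute to the following integrals, and for test functions $\varphi$ on $D$ Fubini's theorem gives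
\[
\int\varphi\,d\sigma=\int f\,dd^c\varphi\wedge\tau\wedge\omega^{d-1}
=\int_{D''}\Bigl(\int_{D'}\varphi(\cdot,z'')\,d\mu_{z''}\Bigr)\tau,\qquad
\mu_{z''}=dd^c_{z'}f(\cdot,z'')\wedge\omega'^{\,d-1}.
\]
Here, for almost every $z''$, the slice $f(\cdot,z'')$ is locally bounded and psh: by Step 2 this holds unless $u\equiv-\infty$ on the slice, and the set of such $z''$ is null because $u\in L^1$. The inner integral is a measurable function of $z''$ for every test function $\varphi$, so by the monotone class theorem
\[
\sigma(B)=\int_{D''}\mu_{z''}\bigl(\{z':(z',z'')\in B\}\bigr)\,\tau\qquad\text{for Borel sets }B\subset D.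
\]
Also $g\in L^1(D)$, so $g(\cdot,z'')\not\equiv-\infty$ for almost every $z''$. For almost every $z''$ Lemma~\ref{lem:bounded} therefore applies and says that $\mu_{z''}$ puts no mass on $\{g(\cdot,z'')=-\infty\}$. Hence $\sigma(D\cap\{g=-\infty\})=0$. On the other hand, $\sigma$ is carried by $A$, and $A\cap D\subset\{g=-\infty\}$, so $\sigma(D\setminus\{g=-\infty\})=0$. Thus $\sigma=0$ on $D$. Since countably many of these polydiscs cover $A$, and $\sigma$ is carried by $A$, we get $\sigma=0$ on $X$.

\emph{Step 4: conclusion.} If $d\ge1$, Step 3 gives
\[
0=\int_XT\wedge\tau\wedge\omega^{d-1}=\int_X\alpha\wedge\tau\wedge\omega^{d-1}.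
\]
The integrand on the right is constant, so $\alpha|_{W_1}\wedge\omega'^{\,d-1}=0$: the trace of the semipositive form $\alpha|_{W_1}$ with respect to $\omega'$ vanishes. So $\alpha|_{W_1}=0$, that is, $\alpha(x,Jx)=0$ for $x\in W_1$, and $W_1\subset W$. Together with $W\subset V_S\subset W_1$ this gives $W=V_S$, which is spanned by $W\cap\Lambda$.

In all cases $W$ is a rational complex subspace different from $V$, so $V/(W+\Lambda)$ is a complex torus of positive dimension, and $\alpha$ descends to a positive definite form on $V/W$, that is, to a K\"ahler class on this torus.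
\end{proof}

\begin{thebibliography}{9}
\bibitem{McCleerey}
Nicholas McCleerey, \emph{Plurisupported Currents on Compact K\"ahler Manifolds}, arXiv:2106.12017 (2021).
\end{thebibliography}

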